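# Griffiths positivity and $L^2$ extension: a counterexample on every pseudoconvex domain

## 1. Curvature signs and two $L^2$-extension conditions

Throughout, $D\subset\mathbb C^n$ is a bounded pseudoconvex domain, $\mu$ is Lebesgue measure, and $(E,h)$ is a holomorphic vector bundle over $D$ with a smooth Hermitian metric. The form $h(s,t)$ is linear in $s$ and conjugate linear in $t$. We write $\partial_j=\partial/\partial z_j$, $\bar\partial_k=\partial/\partial\bar z_k$, $g_{j\bar k}=\partial_j\bar\partial_kg$, and "psh" for plurisubharmonic.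

**Definition 1 (Chern connection and curvature).** The $(1,0)$ part of the Chern connection of $h$ is given by operators $\nabla_j$ with $\partial_jh(s,t)=h(\nabla_js,t)+h(s,\bar\partial_jt)$. The curvature is $\Theta_{j\bar k}=[\nabla_j,\bar\partial_k]$.

*Example.* On a trivial line bundle with $h=e^{-\varphi}$ we have $\nabla_j=\partial_j-\varphi_j$, where $\varphi_j=\partial_j\varphi$, and $\Theta_{j\bar k}=\varphi_{j\bar k}$.

If $s,t$ are holomorphic, then $\partial_jh(s,t)=h(\nabla_js,t)$. Applying $\bar\partial_k$ and using $\bar\partial_k\nabla_js=-\Theta_{j\bar k}s$ gives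
$$\partial_j\bar\partial_k\,h(s,t)=-h(\Theta_{j\bar k}s,t)+h(\nabla_js,\nabla_kt).\tag{1}$$

**Definition 2 (Nakano and Griffiths).** The metric $h$ is Nakano positive if $\sum_{j,k}h(\Theta_{j\bar k}u_j,u_k)>0$ for every nonzero tuple $(u_1,\dots,u_n)$ of vectors in a fiber. It is Griffiths positive if this holds for the tuples $u_j=\zeta_ja$ with $0\ne\zeta\in\mathbb C^n$ and $0\ne a\in E_z$. Semi-positive means $\ge0$, negative means $<0$, semi-negative means $\le0$.

Nakano positivity implies Griffiths positivity. The dual bundle has curvature $-{}^t\Theta$, so $(E,h)$ is Griffiths (semi-)positive exactly when $(E^*,h^*)$ is Griffiths (semi-)negative. For Nakano signs this duality fails, and the example below shows it.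

**A way to read off Nakano negativity.** Let $H$ be a smooth Hermitian metric (or just a smooth Hermitian form) on a trivial bundle. For holomorphic sections $\xi_1,\dots,\xi_n$ near a point put
$$T_H(\xi)=\sum_{j,k}\partial_j\bar\partial_k\,H(\xi_j,\xi_k).$$
Let $H$ be a metric, let $u_1,\dots,u_n$ be vectors in the fiber over $w^*$, and write $\nabla_k=\partial_k+B_k$ in the frame. The sections $\xi_j(w)=u_j-\sum_k(w_k-w_k^*)B_k(w^*)u_j$ are holomorphic, with $\xi_j(w^*)=u_j$ and $\nabla_k\xi_j(w^*)=0$ for all $k$. By (1),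
$$T_H(\xi)(w^*)=-\sum_{j,k}H(\Theta_{j\bar k}u_j,u_k).\tag{2}$$
So *$H$ is Nakano negative if $T_H(\xi)(w^*)>0$ for all $w^*$ and all holomorphic tuples with $(\xi_j(w^*))_j\neq0$*, and Nakano semi-negative if always $T_H(\xi)\ge0$. Two operations do not affect this positivity test. Multiplying $H$ by $|e^{\mathcal H}|^2$ with $\mathcal H$ holomorphic replaces $\xi_j$ by $e^{\mathcal H}\xi_j$. A change of coordinates $z=\zeta+\epsilon w$ with $\epsilon>0$ multiplies $T_H$ by a positive constant.

*Example (the bundle $k$).* On $\mathbb C^2$, for $\xi\in(\mathbb C^2)^*$ put $k^*(\xi)=|\xi_1|^2+|\xi_2|^2+|w_1\xi_1+w_2\xi_2|^2$. This is a sum of squares $\sum_\alpha|A_\alpha(\xi)|^2$ of forms depending holomorphically on $w$. For such a sum,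
$$T_{k^*}(\xi)=\sum_\alpha\Big|\sum_j\partial_j\big(A_\alpha(\xi_j)\big)\Big|^2\ge0 .$$
So $k^*$ is Nakano semi-negative, and the dual metric $k$ on $\mathbb C^2\times\mathbb C^2$ is Griffiths semi-positive. Splitting $a\in\mathbb C^2$ along $w$ and orthogonally to $w$ gives
$$|a|_k^2=|a|^2-\frac{|\langle a,w\rangle|^2}{1+|w|^2},\qquad\langle a,w\rangle=\sum_la_l\bar w_l .$$
At $w=0$ the first derivatives of $k$ vanish, so $\nabla_ja=0$ there for constant $a$. By (1), $k(\Theta_{j\bar k}a,b)=a_k\bar b_j$ at $0$. Take $u_1=(0,1)$, $u_2=(-1,0)$. Then $\sum_{j,k}(u_j)_k\overline{(u_k)_j}=-1-1=-2<0$. So $k$ is not Nakano semi-positive at $0$.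

**Definition 3 (dual Nakano positive).** $(E,h)$ is dual Nakano positive if $(E^*,h^*)$ is Nakano negative. Then $(E^*,h^*)$ is Griffiths negative, so $(E,h)$ is Griffiths positive.

*Example.* Let $\epsilon>0$. Multiplying a metric by $e^{\epsilon|w|^2}$ adds $-\epsilon\delta_{jk}\mathrm{Id}$ to $\Theta_{j\bar k}$. So $e^{\epsilon|w|^2}k^*$ is Nakano negative and $e^{-\epsilon|w|^2}k$ is dual Nakano positive. For $\epsilon<1$ it is not Nakano semi-positive: with the tuple above the curvature sum at $0$ is $-2+2\epsilon$.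

**Definition 4 (holomorphic cylinder).** A holomorphic cylinder centered at $z$ is a set $P=z+A\big(\Delta(0,s_1)\times B^{n-1}(0,s_2)\big)$, with $A$ a unitary transformation of $\mathbb C^n$, $\Delta(0,s_1)\subset\mathbb C$ a disc and $B^{n-1}(0,s_2)\subset\mathbb C^{n-1}$ a ball.

*Example.* For $n\ge2$ the set $P=\{|w_1|<1,\ |(w_2,\dots,w_n)|<2\}$ is a holomorphic cylinder centered at $0$, and it lies in $\{|w|<3\}$. This $P$ is used below.

**Definition 5 (condition (a): optimal $L^2$-extension).** For every $z\in D$, every $a\in E_z$ with $|a|_h=1$, and every holomorphic cylinder $P\subset D$ centered at $z$, there is $f\in H^0(P,E)$ with $f(z)=a$ and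
$$\frac1{\mu(P)}\int_P|f|_h^2\,d\mu\le1 .$$

**Definition 6 (condition (b): multiple coarse $L^2$-extension).** Let $E^{\otimes m}$ carry the induced metric $h^{\otimes m}$. For every $m\ge1$, $z\in D$ and $a\in E_z$ with $|a|_h=1$, there is $f_m\in H^0(D,E^{\otimes m})$ with $f_m(z)=a^{\otimes m}$ and
$$\int_D|f_m|^2_{h^{\otimes m}}\,d\mu\le C_m .$$
The constants $C_m$ do not depend on $z$ or $a$, and $\lim_{m\to\infty}\frac1m\log C_m=0$.

*Example where both hold.* Take the line bundle with $h=e^{-|z|^2}$. Given $z_0$ and $a\in\mathbb C$ with $|a|^2e^{-|z_0|^2}=1$, put $f(z)=a\,e^{\langle z-z_0,z_0\rangle}$. Then $|f|_h^2=e^{-|z-z_0|^2}\le1$. This gives (a), and $f_m=f^m$ gives (b) with $C_m=\mu(D)$.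

*Example where both fail.* Take $h=e^{|z|^2}$ on the unit ball $D$, and $z=0$, $a=1$. A cylinder $P$ centered at $0$ is invariant under $z\mapsto e^{i\alpha}z$, and for $f(0)=1$ the average of $|f(e^{i\alpha}z)|^2$ over $\alpha$ is at least $1$. So the mean of $|f|^2e^{|z|^2}$ over $P$ is at least the mean of $e^{|z|^2}$, which exceeds $1$, and (a) fails. In the same way $\int_D|f_m|^2e^{m|z|^2}d\mu\ge\int_De^{m|z|^2}d\mu\ge e^{m/2}\mu(\{\frac12<|z|^2<1\})$, so $\frac1m\log C_m$ cannot tend to $0$, and (b) fails.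

**Known facts.** If $(E,h)$ is Nakano semi-positive, then (a) and (b) hold; this follows from the Ohsawa–Takegoshi theorem and the optimal extension theorems of Błocki and Guan–Zhou. Conversely, each of (a) and (b) implies Griffiths semi-positivity. In some cases (a) and (b) are strictly weaker than Nakano positivity.

So both conditions lie between Nakano and Griffiths semi-positivity. The paper of Fusheng Deng, Jiafu Ning, Zhiwei Wang, and Xiangyu Zhou, "Positivity of holomorphic vector bundles in terms of $L^p$-conditions of $\bar\partial$", arXiv:2001.01762 (2020), poses the following question: *does Griffiths semi-positivity imply (a) and (b)? That is, does every holomorphic vector bundle with a smooth Griffiths semi-positive metric over a bounded pseudoconvex domain satisfy both conditions?* The answer is no for each condition, and the notes prove the following.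

**Theorem 1.** Let $D\subset\mathbb C^n$ be any bounded pseudoconvex domain, $n\ge2$, and let $r\ge2$. There is a smooth Hermitian metric $h$ on $D\times\mathbb C^r$ which is dual Nakano positive (so Griffiths positive), such that (a) fails and (b) fails. More precisely, for $m=1$ no finite constant $C_1$ exists in (b).

**Corollary.** "Every Griffiths semi-positive bundle of rank $r$ over every bounded pseudoconvex domain in $\mathbb C^n$ satisfies (a)" holds if and only if $\min(n,r)=1$. The same is true with (b) in place of (a).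

**Theorem 2.** (i) Let $D$ be bounded pseudoconvex of diameter $d$, and let $h$ be a smooth Griffiths semi-positive metric on $E=D\times\mathbb C^r$ with $0<\inf_D\det h\le\sup_D\det h<\infty$. Then (b) holds with $C_m=(\pi d^2)^n\,\sup_D\det h/\inf_D\det h$ for all $m$.

(ii) For every bounded pseudoconvex $D\subset\mathbb C^n$, $n\ge2$, and every $r\ge2$, there is a Griffiths positive bundle of rank $r$ on $D$ that satisfies (b), with $C_m$ bounded in $m$, but not (a). Its metric extends smoothly to $\mathbb C^n$.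

In particular (b) does not imply (a).

## 2. Curves, line bundles, and the bundle $k$ at the origin

If $n=1$, a tuple $(u_j)$ is a single vector, so Griffiths and Nakano semi-positivity are the same. If $r=1$, every tuple has the form $u_j=\zeta_ja$ with $a$ a generator of the fiber, and again the two notions agree. In both cases the known fact for Nakano semi-positive bundles gives (a) and (b). This is the "if" half of the Corollary. The "only if" half is Theorem 1.

So the first open case is $n=r=2$, and the first candidate is a small bundle that is Griffiths but not Nakano semi-positive, such as $k$. Test (a) at the point $0$, where Nakano semi-positivity fails. Let $|a|_k=1$ at $0$, that is, $|a|=1$. The constant section $f\equiv a$ satisfies $|f|_k^2=|a|^2-|\langle a,w\rangle|^2/(1+|w|^2)\le1$ everywhere. So on every cylinder centered at $0$ its mean is at most $1$. The same constant section works for $e^{-\epsilon|w|^2}k$. A negative direction in the Nakano form at a point does not by itself obstruct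 (a) there. We need a bundle in which *every* section with a certain unit value at a point is large in mean square.

## 3. Extension from one fiber of $E^*$, and the determinant it leaves behind

Before building a counterexample, try to prove the implication. For a Griffiths semi-positive bundle, psh functions live on the total space of $E^*$, and scalar $L^2$ extension applies there. This attempt proves Theorem 2(i), and shows what is missing.

**Extension theorem (Ohsawa–Takegoshi, with the constant of Błocki and Guan–Zhou).** If $\Omega\subset\{|z_1-\zeta|<d\}\subset\mathbb C^M$ is bounded pseudoconvex and $\varphi$ is psh on $\Omega$, then every holomorphic $f$ on $\Omega'=\Omega\cap\{z_1=\zeta\}$ with $\int_{\Omega'}|f|^2e^{-\varphi}<\infty$ has a holomorphic extension $F$ with $\int_\Omega|F|^2e^{-\varphi}\le\pi d^2\int_{\Omega'}|f|^2e^{-\varphi}$.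

**Step 1. Remove boundedness of $\Omega$ when $\varphi$ is continuous.** We need this because total spaces are unbounded. Let $\Omega_k=\Omega\cap\{|z|<k\}$, a bounded pseudoconvex open set. Extend $f|_{\Omega'\cap\Omega_k}$ to $F_k$ on $\Omega_k$ with $\int_{\Omega_k}|F_k|^2e^{-\varphi}\le\pi d^2\int_{\Omega'}|f|^2e^{-\varphi}$. As $\varphi$ is locally bounded, the $F_k$ are bounded in $L^2$ on compact sets, hence locally uniformly bounded. By Montel a subsequence converges locally uniformly. The limit extends $f$, and Fatou's lemma gives the estimate. If an open set is disconnected, extend on each component separately, with $0$ on components that miss $\{z_1=\zeta\}$, and add the estimates.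

**Step 2. Find the weight.** We check that $\log|\xi|^2_{h^*}$ is psh on the total space $D\times\mathbb C^r$ of $E^*$. Let $\tau\mapsto(z(\tau),\xi(\tau))$ be a holomorphic disc with $\xi(\tau)\ne0$, and let $H(\tau)=|\xi(\tau)|^2_{h^*(z(\tau))}$. Pull $E^*$ back to the disc; with $\nabla$ and $\Theta$ there, (1) gives $\partial\bar\partial H=-h^*(\Theta\xi,\xi)+|\nabla\xi|^2$, and $\partial H=h^*(\nabla\xi,\xi)$. So by Cauchy–Schwarz
$$\partial\bar\partial\log H=\frac{H\,\partial\bar\partial H-|\partial H|^2}{H^2}\ge-\frac{h^*(\Theta\xi,\xi)}{H}\ge0,$$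
because $h^*$ is Griffiths semi-negative. Hence $\log|\xi|^2_{h^*}$ is psh off the zero section. Since $x\mapsto\log(1+e^x)$ is convex and increasing,
$$\varphi_m=(m+r+1)\log\big(1+|\xi|^2_{h^*(z)}\big)$$
is psh off the zero section. It is smooth everywhere, so its Levi form is $\ge0$ on the zero section too, by continuity. The domain $D\times\mathbb C^r$ is pseudoconvex.

**Step 3. Extend from the fiber over $z_0$.** Let $|a|_h=1$ at $z_0$ and $f(\xi)=\xi(a)^m$ on $\{z_0\}\times\mathbb C^r$. Then $\int|f|^2e^{-\varphi_m}<\infty$, because the integrand is $O(|\xi|^{-2r-2})$ at infinity in real dimension $2r$. As $D$ is open of diameter $d$, we have $D\subset\{|z_j-z_{0,j}|<d\}$ for each $j$: if $|z_j-z_{0,j}|=d$ for some $z\in D$, a slightly displaced point of $D$ would be at distance more than $d$ from $z_0$. Put $D_k=\{z\in D: z_l=z_{0,l}\text{ for }l>k\}$, a pseudoconvex open subset of $\mathbb C^k$. So $D_0=\{z_0\}$ and $D_n=D$. By Step 1 we can extend from $D_{k-1}\times\mathbb C^r$ to $D_k\times\mathbb C^r$,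 for $k=1,\dots,n$, each time at the cost of a factor $\pi d^2$. We get $F$ on $D\times\mathbb C^r$ extending $f$ with
$$\int|F|^2e^{-\varphi_m}\le(\pi d^2)^n\int_{\{z_0\}\times\mathbb C^r}|f|^2e^{-\varphi_m}.$$

**Step 4. Turn $F$ into a section of $E^{\otimes m}$.** Replace $F$ by $\frac1{2\pi}\int_0^{2\pi}F(z,e^{i\vartheta}\xi)e^{-im\vartheta}d\vartheta$. The weight is invariant under $\xi\mapsto e^{i\vartheta}\xi$ and $f$ is $m$-homogeneous, so the norm does not increase and $F$ still extends $f$. Now $F$ is an $m$-homogeneous polynomial in $\xi$ with coefficients holomorphic in $z$. So $F(z,\xi)=\langle f_m(z),\xi^{\otimes m}\rangle$ with $f_m\in H^0(D,S^mE)\subset H^0(D,E^{\otimes m})$. Since $\langle a^{\otimes m},\xi^{\otimes m}\rangle=\xi(a)^m$, and a symmetric tensor is determined by its polynomial, $f_m(z_0)=a^{\otimes m}$.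

**Step 5. Compute the fiber integrals.** Fix $z$ and take coordinates $\eta$ on $E_z^*$ that are orthonormal for $h^*$. The Gram determinant of $h^*$ in the $\xi$-coordinates is $1/\det h(z)$, so $d\mu(\xi)=\det h(z)\,d\mu(\eta)$. In the $\eta$-coordinates, $\int|F|^2(1+|\eta|^2)^{-(m+r+1)}d\mu(\eta)$ is a $U(r)$-invariant squared norm of $f_m(z)\in S^m\mathbb C^r$, and so is $|f_m(z)|^2_{h^{\otimes m}}$. As $S^m\mathbb C^r$ is $U(r)$-irreducible, Schur's lemma gives a constant $0<\gamma_{m,r}<\infty$, depending only on $m,r$, with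
$$\int_{\mathbb C^r}|F(z,\xi)|^2e^{-\varphi_m}d\mu(\xi)=\gamma_{m,r}\,|f_m(z)|^2_{h^{\otimes m}}\det h(z).$$
Use this at every $z\in D$ and at $z_0$. The constant cancels, and
$$\int_D|f_m|^2_{h^{\otimes m}}\det h\,d\mu\le(\pi d^2)^n\det h(z_0).\tag{3}$$
If $\det h$ is bounded above and below by positive constants, (3) gives $\int_D|f_m|^2_{h^{\otimes m}}d\mu\le(\pi d^2)^n\sup_D\det h/\inf_D\det h$. This bound does not depend on $m$, so $\frac1m\log C_m\to0$, and Theorem 2(i) is proved. $\square$

**Where this stops.** The attempt ends at (3). The integral over the fiber produces the factor $\det h(z)$, and (b) asks for an estimate without it. If $\det h$ is not bounded above and below on $D$, (3) gives no constant independent of $z_0$. For (a), on a cylinder $P$, the constant must be exactly $\mu(P)$, while (3) has $(\pi d^2)^n$ and the uncontrolled factor $\det h(z_0)/\det h(z)$. It also tells us what to look for: a counterexample to (b) on a trivial bundle must have $\det h$ unbounded or not bounded away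 from $0$. For the bundle $k$, $\det k=1/(1+|w|^2)$, so on bounded domains $k$ satisfies (b).

## 4. Three functions with a common zero, one of them with negative real part

We look for a bundle of rank $2$ near $0\in\mathbb C^2$ in which any holomorphic section $F=f_1e_1+f_2e_2$ of moderate norm has a tiny $f_1(0)$. Here is the mechanism.

Suppose that on a shell around $0$ the metric on $\mathbb C^2$ is a quotient metric of a weighted metric on $\mathbb C^3$:
$$|F|^2=\min\Big\{\sum_{i=0}^2|G_i|^2e^{-2N\lambda_i}:\ F=\sum_iG_iv_i\Big\},$$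
with holomorphic $v_0,v_1,v_2$ spanning $\mathbb C^2$ on the shell, subject to one relation $p_0v_0+p_1v_1+p_2v_2=0$, where the $p_i$ are holomorphic with common zero $0$. The coefficients $G_i$ of a holomorphic $F$ are only smooth. As $F$ is holomorphic and the relation is unique up to a factor, $\bar\partial G_i=p_i\kappa$ with one common $(0,1)$-form $\kappa$. Two things then happen.

* Where $\lambda_i<0$, the coefficient $G_i$ is small: $|G_i|\le e^{N\lambda_i}|F|$. There $\kappa=\bar\partial(G_i/p_i)$ is $\bar\partial$ of something small, if $p_i\ne0$.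
* With a suitable choice of $v_i$, the integral of $\kappa$ against a cutoff over the shell equals a constant times $f_1(0)$. This is a Bochner–Martinelli formula.

So if at *every* point of the shell some $\lambda_i$ is negative, $f_1(0)$ will be exponentially small in $N$. For curvature reasons we want $\lambda_i$ pluriharmonic, say $\lambda_i=c+\mathrm{Re}\,p_i$ with $c>0$. Then all $\lambda_i$ are positive near $0$, which we will need to repair the metric there. We must choose $p_i$ so that $\min_i\mathrm{Re}\,p_i<0$ on a punctured ball.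

With $w_1,w_2$ alone this fails at points with both real parts positive. The triple $w_1,w_2,-w_1-w_2$ is better, since the real parts add up to $0$, but all three vanish when $w_1,w_2$ are purely imaginary. A quadratic correction takes care of exactly these points.

**The choice.** Write $w=(w',w'')\in\mathbb C^2\times\mathbb C^{n-2}$, $w'=(w_1,w_2)$, and let $e_1,e_2$ be the standard basis of $\mathbb C^2$. Put
$$p_0=w_1,\qquad p_1=w_2,\qquad p_2=-w_1-w_2+\tfrac12(w_1^2+w_2^2),$$
$$v_0=w_2e_1+(1-\tfrac{w_1}2)e_2,\qquad v_1=-w_1e_1+(1-\tfrac{w_2}2)e_2,\qquad v_2=e_2 .$$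
Since $p_2=-(1-\frac{w_1}2)w_1-(1-\frac{w_2}2)w_2$, we have $p_0v_0+p_1v_1+p_2v_2=0$. The $v_i$ span $\mathbb C^2$ when $w'\ne0$. At $w'=0$ they span only the line $\mathbb Ce_2$.

**Lemma 3.** If $0<|w'|\le1$, then $\min_i\mathrm{Re}\,p_i<0$. There is an absolute constant $c\in(0,\frac12]$ with $\min_i\mathrm{Re}\,p_i\le-2c$ on $\{\frac12\le|w'|\le1\}$. With $\lambda_i=c+\mathrm{Re}\,p_i$ and $\delta=c/8$ we have $2\delta<\frac12$, and $\lambda_i\ge\frac c2$ for $|w'|\le2\delta$.

*Proof.* Write $w_j=a_j+ib_j$ and suppose $a_1,a_2\ge0$. Then $a_j\le1$, so $-a_j+\frac12a_j^2\le-\frac12a_j$, and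
$$\mathrm{Re}\,p_2=\sum_{j=1}^2\big(-a_j+\tfrac12a_j^2-\tfrac12b_j^2\big)\le-\tfrac12\sum_{j=1}^2(a_j+b_j^2)<0 .$$
The existence of $c$ follows by compactness. For $|w'|\le1$ we have $|p_i|\le(\sqrt2+\frac12)|w'|\le2|w'|$. Evaluating at $|w'|=\frac12$ gives $2c\le1$. So $2\delta=c/4<\frac12$. For $|w'|\le2\delta$ we get $|p_i|\le4\delta=c/2$, hence $\lambda_i\ge c/2$. $\square$

## 5. The model metric and the exponential bound for $f_1(0)$

**The metric.** Let $\chi_A=\chi_A(|w'|)\in[0,1]$ be a fixed smooth function, $\chi_A=1$ for $|w'|\le\delta$ and $\chi_A=0$ for $|w'|\ge2\delta$. For $\xi\in(\mathbb C^2)^*$ let $\xi_i=\xi(e_i)$. For $N\ge1$ define on $\mathbb C^n$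
$$A_i(\xi)=e^{N(c+p_i)}\xi(v_i),\qquad S_N(\xi)=\chi_A^2|\xi_1|^2+\sum_{i=0}^2|A_i(\xi)|^2,\qquad h_N^*=e^{|w|^2}S_N .$$
The sum $\sum|A_i|^2$ alone degenerates at $w'=0$, where all $v_i$ are multiples of $e_2$. The term $\chi_A^2|\xi_1|^2$ repairs this: at $w'=0$ the forms $\xi_1$ and $A_2=e^{N(c+p_2)}\xi_2$ are independent, and for $w'\ne0$ the $v_i$ span. So $S_N$ is positive definite everywhere. Let $h_N$ be the dual metric on $\mathbb C^n\times\mathbb C^2$. Whether $h_N^*$ is Nakano negative in spite of the cutoff is the subject of Section 6. First comes the obstruction, which does not need the curvature.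

Let $\mathcal P=\{|w'|<1,\ |w''|<1\}\subset\mathbb C^n$, with no condition on $w''$ if $n=2$.

**Proposition 4.** There is $C=C(n)$ such that for every $N\ge1$ and every holomorphic $F=f_1e_1+f_2e_2$ on $\mathcal P$,
$$|f_1(0)|^2\le C\,e^{-cN}\int_{\mathcal P}|F|^2_{h_N}\,d\mu .$$

*Proof.* **Step 1. Reduce to two variables.** Let $|\cdot|_\vee$ be the norm dual to $S_N$. It depends only on $w'$, and on $\mathcal P$ we have $|F|^2_\vee=e^{|w|^2}|F|^2_{h_N}\le e^2|F|^2_{h_N}$. If $n>2$, replace $F$ by its average over $\{|w''|<\frac12\}$. The average is holomorphic in $w'$, and at $w'=0$ it equals $F(0)$ by the mean value property. By Jensen's inequality its $|\cdot|_\vee^2$ is at most the average of $|F|_\vee^2$. So it suffices to prove, with $C'$ an absolute constant, that for $F$ holomorphic on the unit ball of $\mathbb C^2$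
$$|f_1(0)|^2\le C'e^{-cN}\int_{|w|<1}|F|_\vee^2\,d\mu ,$$
where we write $w$ for $w'$. Assume that the right side is finite.

**Step 2. Lift $F$ to $\mathbb C^3$ on a shell.** The purpose is to obtain the coefficients $G_i$. Let $Y=\{2\delta<|w|<1\}$. There $\chi_A=0$ and $S_N=\sum|A_i|^2$. Let $M:\mathbb C^3\to\mathbb C^2$, $Mt=\sum_it_ie^{N(c+p_i)}v_i$, which is surjective on $Y$, and put $y=(MM^*)^{-1}F$, $t=M^*y$. These are smooth on $Y$, and $Mt=F$. We claim $|t|=|F|_\vee$. For any $\xi$ we have $\xi(F)=\sum_it_iA_i(\xi)$, so $|\xi(F)|\le|t|S_N(\xi)^{1/2}$. For $\xi(x)=y^*x$ we have $A_i(\xi)=\bar t_i$, so $\xi(F)=|t|^2=S_N(\xi)$, and equality holds. Set $G_i=t_ie^{N(c+p_i)}$. Then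
$$F=\sum_iG_iv_i,\qquad\sum_i|G_i|^2e^{-2N\lambda_i}=|F|_\vee^2\qquad\text{on }Y.\tag{4}$$

**Step 3. Find $\kappa$.** In components (4) reads $f_1=w_2G_0-w_1G_1$ and $f_2=(1-\frac{w_1}2)G_0+(1-\frac{w_2}2)G_1+G_2$. Apply $\bar\partial$ to the first: $w_2\bar\partial G_0=w_1\bar\partial G_1$. Put
$$\kappa=\frac{\bar w_1\bar\partial G_0+\bar w_2\bar\partial G_1}{|w|^2}.$$
Then $w_1\kappa=\big(|w_1|^2\bar\partial G_0+\bar w_2\,w_1\bar\partial G_1\big)/|w|^2=\big(|w_1|^2+|w_2|^2\big)\bar\partial G_0/|w|^2=\bar\partial G_0$, and likewise $w_2\kappa=\bar\partial G_1$. From $\bar\partial f_2=0$ we get $\bar\partial G_2=-(1-\frac{w_1}2)w_1\kappa-(1-\frac{w_2}2)w_2\kappa=p_2\kappa$. So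
$$\bar\partial G_i=p_i\,\kappa\qquad(i=0,1,2)\quad\text{on }Y.\tag{5}$$

Let $\rho=\varrho(|w|^2)$ be a fixed smooth radial cutoff, $\rho=1$ for $|w|\le\frac58$ and $\rho=0$ for $|w|\ge\frac78$. Let $\omega=dw_1\wedge dw_2$ and
$$I=\int_Y\bar\partial\rho\wedge\kappa\wedge\omega .$$
We compute $I$ in two ways.

**Step 4. First computation: $|I|=4\pi^2|f_1(0)|$.** Put
$$s=\frac{\bar w_1G_0+\bar w_2G_1}{|w|^2},\qquad\mathbf b=\frac{\bar w_1d\bar w_2-\bar w_2d\bar w_1}{|w|^4}.$$
Inserting $f_1=w_2G_0-w_1G_1$ one finds $G_0=w_1s+\bar w_2f_1/|w|^2$ and $G_1=w_2s-\bar w_1f_1/|w|^2$. Next,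
$$\bar\partial\frac{\bar w_2}{|w|^2}=\frac{|w|^2d\bar w_2-\bar w_2(w_1d\bar w_1+w_2d\bar w_2)}{|w|^4}=w_1\mathbf b,\qquad\bar\partial\frac{-\bar w_1}{|w|^2}=\frac{-|w|^2d\bar w_1+\bar w_1(w_1d\bar w_1+w_2d\bar w_2)}{|w|^4}=w_2\mathbf b .$$
Hence $p_i\kappa=\bar\partial G_i=p_i(\bar\partial s+f_1\mathbf b)$ for $i=0,1$. Since $w_1,w_2$ do not vanish together on $Y$, $\kappa=\bar\partial s+f_1\mathbf b$.

The $\bar\partial s$ part contributes nothing. Indeed $d(s\,\bar\partial\rho\wedge\omega)=\bar\partial s\wedge\bar\partial\rho\wedge\omega$, because $\partial$ of anything wedged with $\omega$ vanishes and $\bar\partial\bar\partial\rho=0$, and $s\,\bar\partial\rho$ has compact support in $Y$. For the rest, $\bar\partial\rho=\varrho'(|w|^2)(w_1d\bar w_1+w_2d\bar w_2)$ gives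
$$\bar\partial\rho\wedge\mathbf b=\varrho'(|w|^2)\,|w|^{-2}\,d\bar w_1\wedge d\bar w_2 .$$
The form $d\bar w_1\wedge d\bar w_2\wedge dw_1\wedge dw_2$ is $\pm4\,d\mu$. The sphere of radius $t$ in $\mathbb C^2$ has area $2\pi^2t^3$, and the mean of $f_1$ over it is $f_1(0)$. So
$$|I|=4\Big|\int f_1\,\varrho'(|w|^2)|w|^{-2}d\mu\Big|=4|f_1(0)|\cdot2\pi^2\Big|\int_0^1\varrho'(t^2)\,t\,dt\Big|=4\pi^2|f_1(0)|,$$
because $\int_0^1\varrho'(t^2)t\,dt=\frac12(\varrho(1)-\varrho(0))=-\frac12$.

**Step 5. Second computation: $I$ is exponentially small.** By Lemma 3 the open sets $B_i=\{\frac12<|w|<1,\ \mathrm{Re}\,p_i<-\frac32c\}$ cover the shell $U=\{\frac12<|w|<1\}\subset Y$. On $B_i$ we have $|p_i|\ge\frac32c$ and $\lambda_i\le-\frac c2$. Let $\sigma_0,\sigma_1,\sigma_2$ be a smooth partition of unity on $U$ with $\operatorname{supp}\sigma_i\subset B_i$ (supports closed in $U$), chosen independently of $N$ and $F$. As $\operatorname{supp}\bar\partial\rho$ is compact in $U$, the set $\operatorname{supp}\sigma_i\cap\operatorname{supp}\bar\partial\rho$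 is a compact subset of $B_i$. By (5), $\kappa=\bar\partial G_i/p_i$ on $B_i$, so
$$I=\sum_i\int\frac{\sigma_i}{p_i}\,\bar\partial\rho\wedge\bar\partial G_i\wedge\omega .$$
As $p_i$ is holomorphic,
$$d\Big(G_i\frac{\sigma_i}{p_i}\bar\partial\rho\wedge\omega\Big)=\frac{\sigma_i}{p_i}\,\bar\partial G_i\wedge\bar\partial\rho\wedge\omega+\frac{G_i}{p_i}\,\bar\partial\sigma_i\wedge\bar\partial\rho\wedge\omega ,$$
and its integral is $0$ by Stokes. Hence
$$I=\sum_i\int\frac{G_i}{p_i}\,\bar\partial\sigma_i\wedge\bar\partial\rho\wedge\omega .$$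
No derivative of $G_i$ is left. On $B_i$, $1\le e^{-Nc/2}e^{-N\lambda_i}$. With constants independent of $N$ and $F$, (4) and Cauchy–Schwarz give
$$|I|\le C\sum_i\int_{B_i}|G_i|\,d\mu\le C\,e^{-Nc/2}\sum_i\int_{B_i}|G_i|e^{-N\lambda_i}d\mu\le C''e^{-Nc/2}\Big(\int_{|w|<1}|F|_\vee^2\,d\mu\Big)^{1/2}.$$
Comparing with Step 4 and squaring proves the claim. $\square$

**Consequence.** At $w=0$ we have $h_N^*(\xi)\ge|\xi_1|^2$, so $|e_1|_{h_N(0)}\le1$. Let $a=e_1/|e_1|_{h_N(0)}$. If $F$ is holomorphic on $\mathcal P$ with $F(0)=a$, then $f_1(0)\ge1$, and Proposition 4 gives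
$$F(0)=a\ \Longrightarrow\ \int_{\mathcal P}|F|^2_{h_N}\,d\mu\ge C^{-1}e^{cN}.\tag{6}$$

## 6. Nakano negativity of a patched sum of squares

A sum $\sum|A_\alpha(\xi)|^2$ with holomorphic $A_\alpha$ has $T\ge0$, as we saw for $k^*$. A cutoff such as $\chi_A^2$ in front of a square destroys this, because derivatives of the cutoff bring in terms of either sign. The factor $e^{|w|^2}$ gives a positive term of size $S$ to pay with. The next lemma says that this suffices when, where the cutoff is active, the cut-off form is a *small holomorphic combination* of the forms that are not cut off. It allows weights $e^g$ because Section 8 needs them.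

**Lemma 5.** Near $w^*\in\mathbb C^n$ let
$$S(\xi,\eta)=\sum_{\alpha\in I}e^{g_\alpha}A_\alpha(\xi)\overline{A_\alpha(\eta)}+\sum_{\beta\in J}\chi_\beta^2e^{g_\beta}C_\beta(\xi)\overline{C_\beta(\eta)}$$
be positive definite. Here $A_\alpha,C_\beta$ are linear forms in $\xi$ depending holomorphically on $w$, the $g$'s are smooth real functions whose complex Hessians are $\ge0$ at $w^*$, the $\chi_\beta$ are smooth with $0\le\chi_\beta\le1$, and $|I|,|J|\le10$. Assume that the derivatives $\partial_j$ and $\partial_j\bar\partial_k$ of $\chi_\beta^2$ are bounded by $K\ge1$ at $w^*$. For each $g$ put $\Gamma(w)=\frac12g(w^*)+\sum_j\partial_jg(w^*)(w_j-w_j^*)$. Assume that near $w^*$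
$$e^{\Gamma_\beta}C_\beta=\sum_\alpha m_{\beta\alpha}e^{\Gamma_\alpha}A_\alpha,\qquad m_{\beta\alpha}\text{ holomorphic},\quad|m_{\beta\alpha}(w^*)|,\ |\partial_jm_{\beta\alpha}(w^*)|\le\theta .\tag{7}$$
There is $\theta_0=\theta_0(n,K)>0$ such that, if $\theta\le\theta_0$, then $H=e^{|w|^2}S$ satisfies $T_H(\xi)(w^*)>0$ whenever $(\xi_j(w^*))_j\ne0$.

*Proof.* We show that $\theta_0=1/(40n\sqrt K)$ works. All quantities are evaluated at $w^*$.

**Step 1. The terms without cutoff contribute squares.** The function $e^{g-2\mathrm{Re}\,\Gamma}$ has value $1$, first derivatives $0$ and mixed second derivatives $g_{j\bar k}$ at $w^*$. Put $A^j_\alpha=e^{\Gamma_\alpha}A_\alpha(\xi_j)$, which is holomorphic, and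
$$\operatorname{div}A_\alpha=\sum_j\partial_jA_\alpha^j,\qquad|A_\alpha|^2=\sum_j|A^j_\alpha|^2 .$$
Since $e^{g_\alpha}A_\alpha(\xi_j)\overline{A_\alpha(\xi_k)}=e^{g_\alpha-2\mathrm{Re}\,\Gamma_\alpha}A_\alpha^j\overline{A_\alpha^k}$, the $\alpha$-term contributes to $T_S$
$$|\operatorname{div}A_\alpha|^2+\sum_{j,k}g_{\alpha,j\bar k}A^j_\alpha\overline{A^k_\alpha}\ \ge\ |\operatorname{div}A_\alpha|^2 .$$

**Step 2. Bound the terms with cutoff from below.** Let $c_j=e^{\Gamma_\beta}C_\beta(\xi_j)$, $\operatorname{div}c=\sum_j\partial_jc_j$, $|c|^2=\sum|c_j|^2$. The $\beta$-term contributes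
$$\sum_{j,k}(\chi_\beta^2)_{j\bar k}c_j\bar c_k+2\mathrm{Re}\Big[\Big(\sum_j(\chi_\beta^2)_jc_j\Big)\overline{\operatorname{div}c}\Big]+\chi_\beta^2|\operatorname{div}c|^2+\chi_\beta^2\sum_{j,k}g_{\beta,j\bar k}c_j\bar c_k .$$
The last two terms are $\ge0$. The first is at least $-K\big(\sum|c_j|\big)^2\ge-nK|c|^2$, and the second is at least $-2K\sqrt n\,|c||\operatorname{div}c|\ge-nK(|c|^2+|\operatorname{div}c|^2)$. So the contribution is at least $-2nK(|c|^2+|\operatorname{div}c|^2)$.

**Step 3. Use (7) to absorb.** By (7), $c_j=\sum_\alpha m_{\beta\alpha}A_\alpha^j$ and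
$$\operatorname{div}c=\sum_\alpha\Big(m_{\beta\alpha}\operatorname{div}A_\alpha+\sum_j(\partial_jm_{\beta\alpha})A_\alpha^j\Big).$$
As $|I|\le10$, Cauchy–Schwarz gives $|c|^2\le10\theta^2\sum_\alpha|A_\alpha|^2$ and
$$|\operatorname{div}c|^2\le10\theta^2\sum_\alpha\big(|\operatorname{div}A_\alpha|+\sqrt n|A_\alpha|\big)^2\le20n\theta^2\sum_\alpha\big(|\operatorname{div}A_\alpha|^2+|A_\alpha|^2\big).$$
So the at most $10$ cut-off terms together contribute at least $-600n^2K\theta^2\sum_\alpha(|A_\alpha|^2+|\operatorname{div}A_\alpha|^2)$, and $600n^2K\theta_0^2\le\frac12$. For $\theta\le\theta_0$,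
$$T_S(\xi)\ge\sum_\alpha|\operatorname{div}A_\alpha|^2-\tfrac12\sum_\alpha\big(|A_\alpha|^2+|\operatorname{div}A_\alpha|^2\big)\ge-\tfrac12\sum_\alpha|A_\alpha|^2\ge-\tfrac12\sum_jS(\xi_j,\xi_j).$$
The last inequality holds because $|e^{\Gamma_\alpha}|^2=e^{g_\alpha}$ at $w^*$.

**Step 4. Add the factor $e^{|w|^2}$.** Write $e^{|w|^2}=e^{|w-w^*|^2}|e^L|^2$ with $L(w)=\langle w,w^*\rangle-\frac12|w^*|^2$ holomorphic, and put $\xi_j'=e^L\xi_j$. The function $e^{|w-w^*|^2}$ has value $1$, first derivatives $0$ and mixed second derivatives $\delta_{jk}$ at $w^*$. So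
$$T_H(\xi)=T_S(\xi')+\sum_jS(\xi_j',\xi_j')\ge\tfrac12\sum_jS(\xi_j',\xi_j')>0 .\qquad\square$$

**Cutoffs, fixed once and for all.** Besides $\chi_A$ we use two more cutoffs in Section 8. Let $b:\mathbb R\to[0,1]$ be smooth with $b=1$ on $(-\infty,0]$ and $b=0$ on $[1,\infty)$. For $R\ge10$ put
$$\chi_B(w)=1-b(|w|-3),\qquad\chi_D(w)=\chi_{D,R}(w)=b(|w|-R+1).$$
So $\chi_B=0$ for $|w|\le3$ and $\chi_B=1$ for $|w|\ge4$, while $\chi_D=1$ for $|w|\le R-1$ and $\chi_D=0$ for $|w|\ge R$. The derivatives of $|w|$ of orders one and two are bounded on $|w|\ge3$. So there is $K=K(n)\ge1$, independent of $R\ge10$, that bounds the derivatives $\partial_j$, $\partial_j\bar\partial_k$ of $\chi_A^2$, $\chi_B^2$, $\chi_D^2$ and $\chi_D^2\chi_A^2$ everywhere. Let $\theta_0=\theta_0(n)$ be the constant of Lemma 5 for this $K$.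

**Formulas for $\xi_1,\xi_2$.** Solving the definitions of the $A_i$ gives, where the denominators do not vanish,
$$\xi_2=e^{-N(c+p_2)}A_2,\qquad\xi_1=\tfrac1{w_2}\big[e^{-N(c+p_0)}A_0-(1-\tfrac{w_1}2)e^{-N(c+p_2)}A_2\big]=-\tfrac1{w_1}\big[e^{-N(c+p_1)}A_1-(1-\tfrac{w_2}2)e^{-N(c+p_2)}A_2\big].\tag{8}$$

**Lemma 6.** There is $N_0=N_0(n)$ such that for $N\ge N_0$, $h_N^*$ is Nakano negative on $\mathbb C^n$. Moreover, if $N\ge N_0$ and $\delta\le|w'^*|\le2\delta$, then near $w^*$ we have $\xi_1=\sum_im_iA_i$ with $m_i$ holomorphic and $|m_i(w^*)|,|\partial_jm_i(w^*)|\le\theta_0$.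

*Proof.* **Step 1. Where $\chi_A$ varies, $\xi_1$ is small against the $A_i$.** This is the second statement. Let $\delta\le|w'^*|\le2\delta$. Some $|w_l^*|\ge\delta/\sqrt2$ with $l\in\{1,2\}$, and the formula in (8) with $w_l$ in the denominator gives $\xi_1=\sum m_iA_i$ near $w^*$. At $w^*$ we have $|e^{-N(c+p_i)}|=e^{-N\lambda_i}\le e^{-Nc/2}$ by Lemma 3, and a derivative of $e^{-N(c+p_i)}$ costs a factor of at most a constant times $N$. So $|m_i|+\sum_j|\partial_jm_i|\le C_\delta(1+N)e^{-Nc/2}$ at $w^*$, which is at most $\theta_0$ for $N\ge N_0$.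

**Step 2. Apply Lemma 5 at every point, with all $g=0$.** If $|w'^*|<\delta$, then $\chi_A=1$ near $w^*$; take $I=\{A_0,A_1,A_2,\xi_1\}$, $J=\emptyset$. If $|w'^*|>2\delta$, then $\chi_A=0$ near $w^*$; take $I=\{A_0,A_1,A_2\}$, $J=\emptyset$. If $\delta\le|w'^*|\le2\delta$, take $I=\{A_0,A_1,A_2\}$ and $J=\{\xi_1\}$ with cutoff $\chi_A$; condition (7) is Step 1. In all cases $T_{h_N^*}(\xi)(w^*)>0$ whenever $(\xi_j(w^*))_j\ne0$, so $h_N^*$ is Nakano negative. $\square$

## 7. A small cylinder on which (a) fails, and Theorem 2(ii)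

Recall $P=\{|w_1|<1,\ |(w_2,\dots,w_n)|<2\}$. If $w\in\mathcal P$, then $|w_1|<1$ and $|(w_2,w'')|^2<2$. So $\mathcal P\subset P\subset\{|w|<3\}$, and $P$ is a holomorphic cylinder centered at $0$.

**Failure of (a).** Let $n\ge2$, let $D$ be any bounded pseudoconvex domain and $z_0\in D$. Choose $\epsilon>0$ with $z_0+\epsilon P\subset D$, and set $h(z)=h_N((z-z_0)/\epsilon)$ with $N\ge N_0$. By Lemma 6 this metric on $D\times\mathbb C^2$ is dual Nakano positive. Take $a=e_1/|e_1|_{h_N(0)}$, a unit vector at $z_0$. By (6), every holomorphic $f$ on $z_0+\epsilon P$ with $f(z_0)=a$ satisfies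
$$\frac1{\mu(z_0+\epsilon P)}\int_{z_0+\epsilon P}|f|_h^2\,d\mu\ge\frac{e^{cN}}{C\mu(P)}.$$
For $N$ large this exceeds $1$, and (a) fails.

**Proof of Theorem 2(ii).** For $r=2$ take this $h$ with $N$ large. It is Griffiths positive and smooth on $\mathbb C^n$. As $D$ is bounded, $\det h$ lies between positive constants on $D$, so (b) holds by Theorem 2(i), with $C_m$ bounded in $m$. And (a) fails. For $r>2$ take the orthogonal sum with $r-2$ copies of the trivial line bundle with metric $e^{-|z|^2}$. The dual metric is an orthogonal sum of Nakano negative metrics, hence Nakano negative. Take the unit vector $(a,0)$. Projecting a section to the rank $2$ summand does not increase its norm, so the estimate above applies and (a) fails. Again $\det h$ is bounded above and below on $D$, so (b) holds. $\square$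

This also shows that the determinant in (3) cannot be dispensed with. Apply Theorem 2(i) to $h_N$ on the bounded pseudoconvex domain $P$, of diameter $d_P$, with $m=1$. Compared with (6) it gives $\sup_P\det h_N/\inf_P\det h_N\ge e^{cN}/\big(C(\pi d_P^2)^n\big)$.

## 8. Infinitely many models in one domain: Theorem 1

A single model does not violate (b), since a constant $C_1$ may be large. To violate (b) we place infinitely many models, with parameters $N_\nu\to\infty$, in small balls of $D$ that go to the boundary. The models must be joined to one background metric on the dual bundle, and the result must be Nakano negative. The background will be $e^\Psi|\xi|^2$ with $\Psi$ strictly psh. We make $\Psi$ vary so fast that, relative to the model, its weight $e^g$ is negligible in an inner ball and dominant near an outer sphere. Between the two, model and background are simply added. Then every cutoff acts on a term that is a small combination of the terms present, and Lemma 5 applies.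

First let $r=2$.

**Step 1. Choose centers, scales and parameters.** The purpose is to fix, in this order, $\zeta_\nu,R_\nu,\epsilon_\nu,N_\nu$, leaving $t_\nu$ to be taken large. Let $\psi$ be a smooth strictly psh exhaustion of $D$. Choose $\zeta_\nu\in D$, $\nu\ge1$, with $\psi(\zeta_\nu)=\tau_\nu$ and $\tau_{\nu+1}=\tau_\nu+2$. This is possible because $D$ is connected and $\psi$ is unbounded above. Let $0<\ell_\nu\le\ell_\nu'$ be the extreme eigenvalues of $(\psi_{j\bar k}(\zeta_\nu))$, and
$$R_\nu=2+\sqrt{72\,\ell_\nu'/\ell_\nu}\ \ (\ge10).$$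
Write $z=\zeta_\nu+\epsilon_\nu w$ and
$$\psi(\zeta_\nu+\epsilon_\nu w)=\tau_\nu+2\mathrm{Re}\,H_\nu(w)+q_\nu(w),$$
where $H_\nu$ is the holomorphic quadratic Taylor polynomial, $H_\nu(0)=0$. Then $q_\nu(w)=\epsilon_\nu^2\sum\psi_{j\bar k}(\zeta_\nu)w_j\bar w_k+O(\epsilon_\nu^3|w|^3)$, and the complex Hessian of $q_\nu$ in $w$ is $\epsilon_\nu^2\big(\psi_{j\bar k}(\zeta_\nu+\epsilon_\nu w)\big)$. For $\epsilon_\nu$ small enough the following hold on $|w|\le R_\nu+1$.

* The point $\zeta_\nu+\epsilon_\nu w$ lies in $D$, and $|\psi-\tau_\nu|<\frac12$ there.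
* $\frac12\ell_\nu\epsilon_\nu^2|w|^2\le q_\nu\le2\ell_\nu'\epsilon_\nu^2|w|^2$, and the complex Hessian of $q_\nu$ is $\ge\frac12\ell_\nu\epsilon_\nu^2$.

By the first property the balls $\{|w|\le R_\nu+1\}$, $\nu\ge1$, are disjoint. They are locally finite in $D$, because $\psi$ is bounded on compact sets. Let $\bar{\mathbb B}_\nu=\{|w|\le R_\nu\}$. Fix such $\epsilon_\nu$, then fix $N_\nu\ge N_0$ with $\epsilon_\nu^{2n}e^{cN_\nu}\to\infty$. Finally choose inductively an increasing sequence $t_\nu\ge1$, each $t_\nu$ sufficiently large depending on $\zeta_\nu,\epsilon_\nu,N_\nu$ and $n$, as specified below.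

**Step 2. Build the background weight.** We need a psh function with prescribed large slope on each ball. Let $\Phi$ be smooth and convex on $\mathbb R$ with $\Phi'>0$ and $\Phi'=t_\nu$ on $[\tau_\nu-\frac12,\tau_\nu+\frac12]$. It exists because $t_\nu$ increases and the intervals are separated by gaps of length $1$. Put $\Psi=\Phi\circ\psi$. It is strictly psh, since $\Psi_{j\bar k}=\Phi'\psi_{j\bar k}+\Phi''\psi_j\psi_{\bar k}$. On $|w|\le R_\nu+1$ we have $\Psi=\Phi(\tau_\nu)+t_\nu(\psi-\tau_\nu)$. So with $k_\nu=34\,\ell_\nu'\epsilon_\nu^2t_\nu$,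
$$\Psi=2\mathrm{Re}\,\mathcal H_\nu+|w|^2+g_\nu,\qquad g_\nu=t_\nu q_\nu-|w|^2-k_\nu ,$$
where $\mathcal H_\nu=t_\nu H_\nu+\frac12(\Phi(\tau_\nu)+k_\nu)$ is holomorphic. If $t_\nu\ge2/(\ell_\nu\epsilon_\nu^2)$, then $g_\nu$ is psh.

For $|w|\le4$ we have $t_\nu q_\nu\le32\,\ell_\nu'\epsilon_\nu^2t_\nu$. For $R_\nu-1\le|w|\le R_\nu$ we have $t_\nu q_\nu\ge\frac12\ell_\nu\epsilon_\nu^2t_\nu(R_\nu-1)^2\ge36\,\ell_\nu'\epsilon_\nu^2t_\nu$, since $(R_\nu-1)^2\ge72\ell_\nu'/\ell_\nu$. Hence
$$g_\nu\le-2\ell_\nu'\epsilon_\nu^2t_\nu\ \ (|w|\le4),\qquad g_\nu\ge2\ell_\nu'\epsilon_\nu^2t_\nu-R_\nu^2\ \ (R_\nu-1\le|w|\le R_\nu).\tag{9}$$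
Also $|\partial g_\nu|\le C_\nu t_\nu$ on $|w|\le R_\nu$, with $C_\nu$ independent of $t_\nu\ge1$.

**Step 3. Define the metric.** With $|\xi|^2=|\xi_1|^2+|\xi_2|^2$ and $\chi_D=\chi_{D,R_\nu}$, put on $D\times(\mathbb C^2)^*$
$$h^*=\begin{cases}|e^{\mathcal H_\nu}|^2e^{|w|^2}\big(\chi_D^2S_{N_\nu}(w)+\chi_B^2e^{g_\nu}|\xi|^2\big)&\text{on }\bar{\mathbb B}_\nu,\\ e^\Psi|\xi|^2&\text{elsewhere.}\end{cases}$$
On $R_\nu\le|w|\le R_\nu+1$ we have $\chi_D=0$, $\chi_B=1$, so the first formula equals $e^\Psi|\xi|^2$ there too. Thus the first formula is valid on $|w|<R_\nu+1$, and $h^*$ is smooth. It is positive definite, since $\chi_D=1$ for $|w|\le R_\nu-1$, $\chi_B=1$ for $|w|\ge4$, and $R_\nu-1\ge4$.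

**Step 4. $h^*$ is Nakano negative outside the balls.** Near a point $z^*\notin\bigcup_\nu\bar{\mathbb B}_\nu$ we have $h^*=e^\Psi|\xi|^2$. Let $\Gamma(z)=\frac12\Psi(z^*)+\sum_j\partial_j\Psi(z^*)(z_j-z_j^*)$ and $\xi_j'=e^\Gamma\xi_j$. As in Step 1 of the proof of Lemma 5, at $z^*$
$$T_{h^*}(\xi)=\Big|\sum_j\partial_j\xi_j'\Big|^2+\sum_{j,k}\Psi_{j\bar k}\langle\xi_j',\xi_k'\rangle>0$$
when $(\xi_j(z^*))_j\ne0$, because $(\Psi_{j\bar k})$ is positive definite.

**Step 5. $h^*$ is Nakano negative on the balls, for $t_\nu$ large.** Fix $\nu$ and write $N,g,R,t,\epsilon,\ell'$ for $N_\nu,g_\nu,R_\nu,t_\nu,\epsilon_\nu,\ell_\nu'$. By the invariances of Section 1 we may work in the coordinate $w$ and drop the factor $|e^{\mathcal H_\nu}|^2$. We apply Lemma 5 at each $w^*\in\bar{\mathbb B}_\nu$. The forms $A_i$, and $\xi_1$ without factor $e^g$, have $\Gamma=0$. The forms $\xi_1,\xi_2$ with factor $e^g$ have $\Gamma=\Gamma_g$, with $|e^{\pm\Gamma_g}|=e^{\pm g/2}$ and $|\partial_je^{\pm\Gamma_g}|=e^{\pm g/2}|\partial_jg|$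 at $w^*$. All cutoff bounds hold with the fixed $K=K(n)$, and $g$ is psh. It remains to choose $I,J$ and check (7) with $\theta\le\theta_0$.

*Points with $|w^*|<3$.* Here $\chi_B=0$ and $\chi_D=1$ near $w^*$, so $h^*=|e^{\mathcal H_\nu}|^2h_N^*$, and Lemma 6 applies.

*Points with $3\le|w^*|\le4$: the background is switched on where it is negligible.* Here $\chi_D=1$ near $w^*$. Take $I=\{A_0,A_1,A_2\}$, and also $\xi_1\in I$ if $|w'^*|<\delta$. Take $J=\{e^g|\xi_1|^2,\ e^g|\xi_2|^2\}$ with cutoff $\chi_B$, and also $\xi_1$ with cutoff $\chi_A$ if $\delta\le|w'^*|\le2\delta$. If $|w'^*|>2\delta$, then $\chi_A=0$ near $w^*$. For the element $\xi_1$ with cutoff $\chi_A$, (7) is the second statement of Lemma 6. For the others write $e^{\Gamma_g}\xi_2=e^{\Gamma_g}e^{-N(c+p_2)}A_2$. If $|w'^*|<\delta$, use $e^{\Gamma_g}\xi_1=e^{\Gamma_g}\cdot\xi_1$ with $\xi_1\in I$. If $|w'^*|\ge\delta$, multiply by $e^{\Gamma_g}$ the formula in (8) whose denominator $w_l$ has $|w_l^*|\ge\delta/\sqrt2$. The factors multiplying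 $e^{\Gamma_g}$ and their first derivatives are bounded at $w^*$ by a constant $C_N$ depending only on $n,N$, because $|w^*|\le4$. So by (9) the coefficients and their first derivatives at $w^*$ are at most
$$C_Ne^{g/2}(1+|\partial g|)\le C_N(1+C_\nu t)\,e^{-\ell'\epsilon^2t},$$
with a possibly larger $C_N$, and this tends to $0$ as $t\to\infty$.

*Points with $4<|w^*|<R-1$: model and background are added.* Here $\chi_B=\chi_D=1$ near $w^*$. Take $I=\{A_0,A_1,A_2,\ e^g|\xi_1|^2,\ e^g|\xi_2|^2\}$, and also $\xi_1\in I$ if $|w'^*|<\delta$. If $\delta\le|w'^*|\le2\delta$, take $J=\{\xi_1\}$ with cutoff $\chi_A$; then (7) is the second statement of Lemma 6, with coefficients $0$ on the other elements of $I$. Otherwise $J=\emptyset$.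

*Points with $R-1\le|w^*|\le R$: the model is switched off where the background dominates.* Here $\chi_B=1$ near $w^*$. Take $I=\{e^g|\xi_1|^2,\ e^g|\xi_2|^2\}$, and let $J$ consist of $A_0,A_1,A_2$ with cutoff $\chi_D$ and $\xi_1$ with cutoff $\chi_D\chi_A$. With $v_i=v_{i,1}e_1+v_{i,2}e_2$,
$$A_i=e^{N(c+p_i)}e^{-\Gamma_g}\big(v_{i,1}e^{\Gamma_g}\xi_1+v_{i,2}e^{\Gamma_g}\xi_2\big),\qquad\xi_1=e^{-\Gamma_g}\cdot e^{\Gamma_g}\xi_1 .$$
By (9) the coefficients and their first derivatives at $w^*$ are at most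
$$C_{N,R}\,e^{-g/2}(1+|\partial g|)\le C_{N,R}(1+C_\nu t)\,e^{R^2/2}e^{-\ell'\epsilon^2t},$$
which tends to $0$ as $t\to\infty$.

These bounds are uniform in $w^*\in\bar{\mathbb B}_\nu$. So for $t_\nu$ large all coefficients and first derivatives in (7) are at most $\theta_0$, and Lemma 5 gives $T_{h^*}(\xi)>0$. With the $t_\nu$ chosen in this way, one after the other and increasing, $h^*$ is Nakano negative on $D$. Let $h$ be the dual metric on $E=D\times\mathbb C^2$. It is dual Nakano positive.

**Step 6. (b) fails for $m=1$.** On $|w|<3$ in $\bar{\mathbb B}_\nu$ we have $h^*=|e^{\mathcal H_\nu}|^2h^*_{N_\nu}(w)$, so $|F|_h=|e^{-\mathcal H_\nu}F|_{h_{N_\nu}}$. Let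
$$a_\nu=e^{\mathcal H_\nu(0)}\,\frac{e_1}{|e_1|_{h_{N_\nu}(0)}},\qquad\text{so that }|a_\nu|_h=1\text{ at }\zeta_\nu .$$
If $F$ is holomorphic on $\zeta_\nu+\epsilon_\nu P$ with $F(\zeta_\nu)=a_\nu$, apply (6) to $e^{-\mathcal H_\nu}F$ in the coordinate $w$:
$$\int_{\zeta_\nu+\epsilon_\nu P}|F|_h^2\,d\mu\ \ge\ C^{-1}\epsilon_\nu^{2n}e^{cN_\nu}.$$
The right side tends to $\infty$. Applied to restrictions of sections $F\in H^0(D,E)$, this shows that no finite $C_1$ exists, so (b) fails.

**Step 7. (a) fails for the same metric.** The set $\zeta_\nu+\epsilon_\nu P$ is a holomorphic cylinder in $D$ centered at $\zeta_\nu$, of volume $\epsilon_\nu^{2n}\mu(P)$. By Step 6 the mean of $|F|_h^2$ over it is at least $e^{cN_\nu}/(C\mu(P))$. The $\epsilon_\nu$ are bounded, because balls of radius $\epsilon_\nu R_\nu\ge10\epsilon_\nu$ lie in the bounded set $D$. As $\epsilon_\nu^{2n}e^{cN_\nu}\to\infty$, also $e^{cN_\nu}\to\infty$. So the mean exceeds $1$ for $\nu$ large, and (a) fails.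

**Step 8. Higher rank.** For $r>2$ take the orthogonal sum of $(E,h)$ with $r-2$ copies of the trivial line bundle with metric $e^{-|z|^2}$. The dual metric is an orthogonal sum of Nakano negative metrics, so the sum is dual Nakano positive. For the unit vectors $(a_\nu,0)$, projecting a section to $E$ does not increase its norm, so the estimates of Steps 6 and 7 apply unchanged. This proves Theorem 1, and with Section 2 the Corollary. $\square$
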